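\title{Holomorphic isomonodromic deformations of Higgs bundles over Teichm\"uller space}

\begin{abstract}
A reductive representation of a surface group in $\mathrm{SL}(n,\mathbb C)$ determines a Higgs bundle on every marked Riemann surface, and hence a section of the relative Dolbeault moduli space over the Teichm\"uller space $\mathcal T_g$. It has been conjectured that this section is never holomorphic if it passes through a non-nilpotent Higgs bundle. We show that the conjecture fails for $g=2$ and every $n\ge 36$, and that it holds for all $g\ge2$ when $n\le g+1$. For all $g\geq 2$ and $n$ we show that the section is holomorphic exactly when the energy of the harmonic metric is constant on $\mathcal T_g$.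
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal T_g$ be the Teichm\"uller space of compact Riemann surfaces of genus $g\ge2$, and let $f:\mathcal X\to\mathcal T_g$ be its universal family, with fibers $X_t$. Let $\mathcal M_{\mathrm{Dol}}(\mathcal X/\mathcal T_g)\to\mathcal T_g$ be Simpson's relative Dolbeault moduli space \cite{Simpson}, whose points over $t$ are the polystable $\mathrm{SL}(n,\mathbb C)$-Higgs bundles $(E,\theta)$ on $X_t$. A Higgs bundle is \emph{nilpotent} if all coefficients of the characteristic polynomial of $\theta$ vanish.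

The nonabelian Hodge (Hitchin--Simpson) correspondence matches the polystable Higgs bundles on $X_t$ with the reductive representations of $\pi_1(X_t)$. Since $\mathcal T_g$ is contractible, all the groups $\pi_1(X_t)$ are identified, up to conjugation, with $\pi=\pi_1(\mathcal X)$. A polystable Higgs bundle on one fiber therefore gives a reductive representation $\rho$ of $\pi$, and $\rho$ gives a polystable Higgs bundle $(E_t,\theta_t)$ on every fiber. The section $t\mapsto[(E_t,\theta_t)]$ of $\mathcal M_{\mathrm{Dol}}(\mathcal X/\mathcal T_g)\to\mathcal T_g$ is the \emph{isomonodromic deformation} of the given Higgs bundle. The correspondence passes through the solution of a nonlinear elliptic equation and is only real analytic, so the section has no a priori reason to be holomorphic.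

Sometimes it is. If $\rho$ is unitary, then $\theta_t=0$ and $E_t$ is the restriction to $X_t$ of the flat bundle that $\rho$ defines on $\mathcal X$, so the Higgs bundles form a holomorphic family. In rank one, for characters $\pi\to\mathbb C^*$, there is no other example (Proposition~\ref{prop:rankone}): once the Higgs field is nonzero, it fails to vary holomorphically. In higher rank the eigenvalues of $\theta$ are $1$-forms on a cover of the curve, and one may expect each nonzero eigenvalue to misbehave as in rank one. This suggests the following conjecture, posed in \cite{HSZ}.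

\begin{quote}
\textbf{Conjecture.} \emph{The isomonodromic deformation of a non-nilpotent Higgs bundle in $\mathcal M_{\mathrm{Dol}}(\mathcal X/\mathcal T_g)$ fails to be holomorphic over $\mathcal T_g$.}
\end{quote}

Stated for all $g\geq 2$ and all $n$, the conjecture is false.

\begin{theorem}\label{thm:A}
Let $g=2$. There is an integer $d\le 36$ such that for every $n\ge d$ there is a non-nilpotent polystable $\mathrm{SL}(n,\mathbb C)$-Higgs bundle whose isomonodromic deformation is holomorphic over all of $\mathcal T_2$.
\end{theorem}

Holomorphy is governed by one real function. Let $h_t$ be a harmonic metric for $\rho$ on $X_t$, and let $\theta_t^*$ be the adjoint of $\theta_t$ with respect to $h_t$. The \emph{energy} of $\rho$ is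
\[
\mathcal E(t)=\int_{X_t}i\operatorname{tr}(\theta_t\wedge\theta_t^*),
\]
the squared $L^2$-norm of the Higgs field. We write $K_{\mathcal X/\mathcal T_g}$ for the relative canonical bundle. If $\mu=a\,d\bar z\otimes\partial_z$ is a $(0,1)$-form with values in $T_{X_t}$ and $\theta=\theta_z\,dz$, then $\mu\theta$ denotes the contraction $a\theta_z\,d\bar z$.

\begin{theorem}\label{thm:B}
Let $g\ge2$ and let $\rho:\pi\to\mathrm{SL}(n,\mathbb C)$ be reductive. The following are equivalent:
\begin{enumerate}
\item[(a)] the isomonodromic deformation is holomorphic over $\mathcal T_g$;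
\item[(b)] $t\mapsto\operatorname{tr}(\theta_t^2)$ is a holomorphic section of $f_*K^2_{\mathcal X/\mathcal T_g}$;
\item[(c)] $\mathcal E$ is pluriharmonic on $\mathcal T_g$;
\item[(d)] $\mathcal E$ is constant on $\mathcal T_g$;
\item[(e)] $\operatorname{tr}(\theta_t^2)=0$ for all $t$;
\item[(f)] for all $t$ and all $\kappa\in H^1(X_t,T_{X_t})$ there are a Dolbeault representative $\mu$ of $\kappa$ and a smooth section $\xi$ of $\operatorname{End}E_t$ with $\bar\partial\xi=\mu\theta_t$ and $[\xi,\theta_t]=0$.
\end{enumerate}
If these conditions hold, then
\begin{enumerate}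
\item[(g)] for every simple closed curve $\gamma$, all eigenvalues of $\rho(\gamma)$ have modulus $1$;
\item[(h)] the mapping class group orbit of $[\rho]$ in the character variety is relatively compact.
\end{enumerate}
\end{theorem}

Thus only the quadratic coefficient of the characteristic polynomial decides holomorphy, and the conjecture asks whether $\operatorname{tr}(\theta_t^2)\equiv0$ on $\mathcal T_g$ forces the higher coefficients to vanish. In low rank it does, and holomorphy fails at every non-nilpotent point.

\begin{theorem}\label{thm:C}
Let $g\ge2$ and $n\le g+1$, and let $\rho:\pi\to\mathrm{SL}(n,\mathbb C)$ be reductive. If $(E_{t_0},\theta_{t_0})$ is not nilpotent, then $\bar\partial\bigl(t\mapsto\operatorname{tr}\theta_t^2\bigr)\neq0$ at $t_0$. In particular the isomonodromic section is not holomorphic on any neighborhood of $t_0$. Consequently, for $n\le g+1$, the section is holomorphic over $\mathcal T_g$ if and only if $\theta_t$ is nilpotent for all $t$.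
\end{theorem}

The cases $g=2$, $4\le n\le35$, and $g\ge3$, $n\ge g+2$, are not settled here.

Section~\ref{sec:rankone} treats rank one, where holomorphy means that a fixed cohomology class stays of type $(1,0)$. No class on $X_t$ does this, but a class on an unramified cover may; Section~\ref{sec:A} finds one in genus two and pushes it forward. Section~\ref{sec:var} computes the first variation and the Levi form of $\mathcal E$, and Theorem~\ref{thm:B} follows in Section~\ref{sec:B}. Section~\ref{sec:C} transfers condition (f) to the spectral curve and bounds the degree of that curve from below by Clifford's theorem.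

\section{Background}\label{sec:back}

``\'Etale'' means finite and unramified. For a compact Riemann surface $X$ we write $K=K_X$ and $T=T_X$. For an endomorphism $A$ of a Hermitian vector space, $|A|^2=\operatorname{tr}(AA^*)$.

\subsection{Higgs bundles and harmonic metrics}\label{sub:nah}
A Higgs bundle on $X$ is a holomorphic vector bundle $E$ with a section $\theta\in H^0(X,\operatorname{End}E\otimes K)$. If $\deg E=0$, it is \emph{stable} (\emph{semistable}) when every nonzero proper $\theta$-invariant subbundle has degree $<0$ ($\le0$), and \emph{polystable} when it is a direct sum of stable Higgs bundles of degree $0$. It is an $\mathrm{SL}(n,\mathbb C)$-Higgs bundle if $\operatorname{rk}E=n$, $\det E\cong\mathcal O$ and $\operatorname{tr}\theta=0$.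

Let $D$ be a flat connection on a smooth bundle over a complex manifold, and let $h$ be a Hermitian metric. There is a unique decomposition $D=\nabla+\Psi$ with $\nabla$ unitary and $\Psi$ a $1$-form with self-adjoint values, and $\Psi=\theta+\theta^*$ with $\theta$ of type $(1,0)$. On a Riemann surface, $h$ is \emph{harmonic} if $\nabla^{0,1}\theta=0$. Then $\theta$ is a Higgs field on the holomorphic bundle defined by $\nabla^{0,1}$. An equivalent form is $\nabla^*\Psi=0$ for any conformal metric: flatness gives $\nabla\Psi=0$, that is $\nabla_{\bar z}\theta_z=\nabla_z\theta_z^*$, and $\nabla^*\Psi$ is a multiple of the sum of these two terms. Conversely, if a Higgs bundle carries a metric $h$ with Chern connection $\nabla_h$ such that $D=\nabla_h+\theta+\theta^*$ is flat, then $h$ is harmonic for $D$.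

The nonabelian Hodge correspondence on $X$ says the following. A flat bundle has a harmonic metric if and only if its monodromy is reductive, that is, a direct sum of irreducible representations. Two harmonic metrics differ by an automorphism of the flat bundle, so by a positive scalar in the irreducible case. The assignment $D\mapsto(\nabla^{0,1},\theta)$ is a bijection from isomorphism classes of reductive representations $\pi_1(X)\to\mathrm{GL}(n,\mathbb C)$ onto isomorphism classes of polystable Higgs bundles of rank $n$ and degree $0$. It respects direct sums, irreducible representations correspond to stable Higgs bundles, and representations in $\mathrm{SL}(n,\mathbb C)$ correspond to $\mathrm{SL}(n,\mathbb C)$-Higgs bundles. The only endomorphisms of a stable Higgs bundle are the scalars.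

\subsection{Moduli spaces}
The $\mathrm{SL}_n$-moduli space is the closed subspace $\{\det E\cong\mathcal O,\ \operatorname{tr}\theta=0\}$ of the $\mathrm{GL}_n$-moduli space. We use three facts from \cite{Simpson}.
\begin{enumerate}
\item[(S1)] The coefficients of the characteristic polynomial define a holomorphic map, the Hitchin map, from the relative moduli space to the bundle $\bigoplus_kf_*K^k_{\mathcal X/\mathcal T_g}$.
\item[(S2)] A holomorphic family of semistable Higgs bundles of degree $0$ on the fibers over a complex manifold $U\to\mathcal T_g$ induces a holomorphic map from $U$ to the relative moduli space.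
\item[(S3)] On a fixed curve the Hitchin map is proper, and the nonabelian Hodge correspondence is a homeomorphism from the Dolbeault moduli space onto the character variety, the space of conjugacy classes of reductive representations.
\end{enumerate}
In (S2), a holomorphic family is a holomorphic bundle $\mathcal V$ on the pulled-back family of curves, with a holomorphic section of $\operatorname{End}\mathcal V\otimes K_{\mathcal X/\mathcal T_g}$. If all members are $\mathrm{SL}_n$-Higgs bundles, the map is holomorphic into the $\mathrm{SL}_n$-space, because the equations of that subspace pull back to holomorphic functions on $U$ that vanish at every point.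

\subsection{Tangent vectors to Teichm\"uller space}\label{sub:KS}
Fix a closed oriented surface $S$ of genus $g$. A point of $\mathcal T_g$ is a Riemann surface with an isotopy class of orientation-preserving diffeomorphisms from $S$, and $\mathcal T_g$ is a connected complex manifold of dimension $N=3g-3$. Let $w$ be a holomorphic vector field near $t\in\mathcal T_g$ and let $v$ be a smooth $(1,0)$-vector field on $\mathcal X$ with $f_*v=w$. Then $\bar\partial v$ takes values in the vertical tangent bundle, and $\mu=\bar\partial v|_{X_t}$ is a $(0,1)$-form with values in $T_{X_t}$. Its class depends only on $w(t)$; it is the Kodaira--Spencer class, up to a sign convention that plays no role here. The map $w(t)\mapsto[\mu]$ is an isomorphism $T_t\mathcal T_g\cong H^1(X_t,T_{X_t})$. For $\mu=a\,d\bar z\otimes\partial_z$ and a quadratic differential $q=q_{zz}\,dz^2$ put $\mu\cdot q=aq_{zz}\,d\bar z\wedge dz$. By Serre duality, $([\mu],q)\mapsto\int\mu\cdot q$ is a perfect pairing between $H^1(X,T)$ and $H^0(X,K^2)$.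

\begin{lemma}\label{lem:cotangent}
The pairing defines an isomorphism of holomorphic bundles $f_*K^2_{\mathcal X/\mathcal T_g}\cong T^*\mathcal T_g$.
\end{lemma}

\begin{proof}
It is an isomorphism on fibers, so it suffices to show that $t\mapsto\int_{X_t}\mu\cdot q$ is holomorphic when $w$ and $q$ are. Contract $\bar\partial v$ with $q$ and wedge with $dt_1\wedge\dots\wedge dt_N$. The result is a $\bar\partial$-closed $(N+1,1)$-form on $\mathcal X$. Its fiber integral is $\pm(\int\mu\cdot q)\,dt_1\wedge\dots\wedge dt_N$, and fiber integration commutes with $\bar\partial$.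
\end{proof}

We also use the Hodge bundle. Let $\mathcal Y\to\mathcal T_g$ be a holomorphic family of compact Riemann surfaces $Y_t$. The groups $H^1(Y_t,\mathbb C)$ are all identified with one vector space $\mathbf H$. Sending a holomorphic $1$-form to its class embeds the direct image of $K_{\mathcal Y/\mathcal T_g}$ as a holomorphic subbundle of the trivial bundle $\mathbf H\times\mathcal T_g$, with fibers $H^{1,0}(Y_t)$.

\section{Rank one}\label{sec:rankone}

A character $\chi:\pi\to\mathbb C^*$ can be written as $\chi=\chi_u\cdot\exp(-\langle r,\cdot\rangle)$ with $\chi_u$ unitary and $r\in H^1(S,\mathbb R)$. Let $\mathcal L$ be the flat unitary line bundle on $\mathcal X$ with monodromy $\chi_u$, and let $\nabla$ be its connection. On $X_t$ write the harmonic representative of $r$ as $\theta_t+\bar\theta_t$ with $\theta_t\in H^0(X_t,K)$. The connection $\nabla+\theta_t+\bar\theta_t$ is flat with monodromy $\chi$, and the flat metric of $\mathcal L$ is harmonic for it. So the Higgs bundle of $\chi$ on $X_t$ is $(\mathcal L|_{X_t},\theta_t)$. The line bundles form a holomorphic family, and by (S1) and (S2) the section of the $\mathrm{GL}_1$-moduli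 space is holomorphic exactly when $t\mapsto\theta_t$ is.

Suppose that $\theta_t$ is holomorphic on a connected open set. Then $[\theta_t]\in H^1(S,\mathbb C)$ is holomorphic in $t$, and $[\theta_t]=r-[\bar\theta_t]$ is also antiholomorphic. Hence $[\theta_t]$ is constant. In rank one, holomorphy means that \emph{a fixed class is of type $(1,0)$ for all $t$}.

\begin{lemma}\label{lem:noclass}
Let $U\subset\mathcal T_g$ be open and nonempty. If $\tau\in H^1(S,\mathbb C)$ lies in $H^{1,0}(X_t)$ for all $t\in U$, then $\tau=0$.
\end{lemma}

\begin{proof}
We derive Griffiths' formula for the derivative of $H^{1,0}$ in this case. The forms $\tau_t\in H^0(X_t,K)$ with class $\tau$ make up a holomorphic section of the Hodge bundle. Take an embedded holomorphic disc in $U$ with coordinate $t$, and work on the family over it, with local holomorphic coordinates $(z,t)$. Let $v=\partial_t+a\partial_z$ be a global smooth lift of $\partial_t$, so that $\mu=a_{\bar z}\,d\bar z\otimes\partial_z$. Let $\tilde\tau=u\,dz+u'\,dt$ be a global smooth $(1,0)$-form that restricts to $\tau_t$ on each fiber. The flow of the real vector field $v+\bar v$ identifies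 nearby fibers, so the Lie derivative $L_{v+\bar v}\tilde\tau$ restricted to $X_t$ represents a derivative of the constant class $\tau$ and equals $d\xi$ for a function $\xi$. Since $L_{v+\bar v}dz=da$ and $L_{v+\bar v}dt=0$, the $(0,1)$-part of this restriction is $ua_{\bar z}\,d\bar z$. Thus
\begin{equation}\label{eq:griffiths}
\bar\partial\xi=\mu\tau_t .
\end{equation}
It follows that $\int\mu\cdot\tau_t^2=\int d(\xi\tau_t)=0$. The discs through $t$ realize every nonzero class $[\mu]\in H^1(X_t,T)$, so $\tau_t^2=0$ by Serre duality.
\end{proof}

\begin{proposition}\label{prop:rankone}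
The isomonodromic section of a character $\chi:\pi\to\mathbb C^*$ is holomorphic on a nonempty open set if and only if $\chi$ is unitary.
\end{proposition}

\begin{proof}
If the section is holomorphic, then $[\theta_t]$ is locally constant, hence zero by Lemma~\ref{lem:noclass}, and $r=0$. If $r=0$, then $\theta_t=0$.
\end{proof}

Equation \eqref{eq:griffiths} is condition (f) of Theorem~\ref{thm:B} in rank one. The last step of the proof of Lemma~\ref{lem:noclass} needs \emph{every} class $[\mu]$. Let now $p_t:Y_t\to X_t$ be a family of \'etale covers and $\lambda_t$ a family of holomorphic forms on $Y_t$ with constant class. The same computation yields $\bar\partial\xi=p_t^*\mu\,\lambda_t$, but only for classes pulled back from $X_t$. Pairing with $\omega\in H^0(Y_t,K)$ shows only that the trace of $\lambda_t\omega$ to $X_t$ vanishes, which is far weaker than $\lambda_t\omega=0$. Theorem~\ref{thm:A} exploits this gap, and Theorem~\ref{thm:C} measures how large a cover must be for the gap to open.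

\section{The counterexample in genus two}\label{sec:A}

\subsection{Pushing forward from an \'etale cover}
Let $H\subset\pi$ be a subgroup of finite index $d$. It defines a connected \'etale cover $P:\mathcal Y\to\mathcal X$, which restricts to connected \'etale covers $p_t:Y_t\to X_t$ of degree $d$, and $H^1(Y_t,\mathbb C)=H^1(H,\mathbb C)=\operatorname{Hom}(H,\mathbb C)$ for all $t$.

\begin{proposition}\label{prop:induce}
Let $g\ge2$. Suppose that $0\ne c\in H^1(H,\mathbb C)$ lies in $H^{1,0}(Y_t)$ for all $t\in\mathcal T_g$. Then for every $n\ge d$ there is a non-nilpotent polystable $\mathrm{SL}(n,\mathbb C)$-Higgs bundle whose isomonodromic deformation is holomorphic over $\mathcal T_g$.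
\end{proposition}

\begin{proof}
The constant section $c$ lies in the Hodge bundle of $\mathcal Y\to\mathcal T_g$. Hence there is $\lambda\in H^0(\mathcal Y,K_{\mathcal Y/\mathcal T_g})$ with $[\lambda_t]=c$, and $\lambda_t\ne0$ for all $t$.

\emph{The family.} The sheaf $\mathcal V=P_*\mathcal O_{\mathcal Y}$ is a holomorphic bundle of rank $d$ on $\mathcal X$. Since $P$ is \'etale, $K_{\mathcal Y/\mathcal T_g}=P^*K_{\mathcal X/\mathcal T_g}$, and multiplication by $\lambda$ is a holomorphic relative Higgs field $\Theta$ on $\mathcal V$. Define a metric by $h(s,s)(x)=\sum_{P(y)=x}|s(y)|^2$. Over a small disc in $X_t$ the cover splits into $d$ sheets, on which $\lambda_t$ restricts to forms $\lambda_1,\dots,\lambda_d$, and $(\mathcal V,\Theta,h)$ is the orthogonal sum of the $(\mathcal O,\lambda_i)$ with the trivial metric. The Chern connection is $d$ on each summand, so $\nabla_h+\theta+\theta^*$ is the sum of the flat connections $d+\lambda_i+\bar\lambda_i$. Thus $h$ is harmonic, and the flat bundle is the direct image of $(\mathcal O,d+\lambda_t+\bar\lambda_t)$. Its monodromy is $\operatorname{Ind}_H^\pi\chi$ with $\chi=\exp(-\langle c+\bar c,\cdot\rangle)$,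 which does not depend on $t$.

\emph{Trace and determinant.} The trace of the Higgs field is $\tau_t=\sum_i\lambda_i\in H^0(X_t,K)$. Its period over a loop $\gamma$ is the period of $\lambda_t$ over the cycle $p_t^{-1}(\gamma)$, which depends only on $c$ and $\gamma$. So $[\tau_t]$ is constant, and $\tau_t=0$ by Lemma~\ref{lem:noclass}. The connection induced on $\det\mathcal V|_{X_t}$ is the determinant of the direct image of $(\mathcal O,d)$, plus $\tau_t+\bar\tau_t=0$. Hence $\det\operatorname{Ind}_H^\pi\chi=\varepsilon$, the sign of the permutation action of $\pi$ on $\pi/H$. The abelianization of $\pi$ is free, so there is a character $\eta:\pi\to U(1)$ with $\eta^d=\varepsilon^{-1}$. Let $\mathcal L_\eta$ be the flat unitary line bundle on $\mathcal X$ with monodromy $\eta$, and for $n\ge d$ consider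
\[
(\mathcal V\otimes\mathcal L_\eta,\ \Theta\otimes1)\oplus(\mathcal O^{\,n-d},0).
\]

\emph{Conclusion.} This is a holomorphic family over $\mathcal T_g$. On each $X_t$ it carries a harmonic metric with monodromy $\rho=(\operatorname{Ind}_H^\pi\chi\otimes\eta)\oplus1^{n-d}$, which has determinant $1$. Therefore $\rho$ is reductive, each member is a polystable $\mathrm{SL}(n,\mathbb C)$-Higgs bundle, and the family is the isomonodromic deformation of any of its members. By (S2) the section is holomorphic. The eigenvalues of the Higgs field include the branches $\lambda_i\not\equiv0$, so no member is nilpotent.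
\end{proof}

In this example the energy is $i\int_{Y_t}\lambda_t\wedge\bar\lambda_t$, which depends only on $c$; this is condition (d) of Theorem~\ref{thm:B}. The hypothesis that the cover is unramified cannot be dropped from the construction. If $p:Y\to X$ has ramification divisor of degree $b>0$, then Riemann--Roch and Riemann--Hurwitz give $\deg p_*\mathcal O_Y=-b/2<0$, and $h$ degenerates at the branch points.

\subsection{\'Etale covers that map to a fixed elliptic curve}
A class that stays of type $(1,0)$ arises if every $Y_t$ maps to one fixed elliptic curve: pull back its holomorphic form. We must produce such maps while keeping $Y_t\to X_t$ unramified. The tool is Abhyankar's lemma, which says that the pullback of a ramified cover along a sufficiently ramified map is unramified.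

\begin{lemma}[Abhyankar]\label{lem:abh}
Let $p:Y\to Z$ and $q:Z'\to Z$ be nonconstant maps of compact connected Riemann surfaces. Suppose that over each $z\in Z$ every ramification index of $q$ divides every ramification index of $p$. Then every component of the normalization of $Y\times_ZZ'$ is \'etale over $Y$ of degree at most $\deg q$, and it maps nonconstantly to $Z'$.
\end{lemma}

\begin{proof}
Near a point, the fiber product is $u^a=v^b$ with $b\mid a$, where $u$ and $v$ are coordinates on $Y$ and $Z'$. This is the union of the smooth branches $v=\zeta u^{a/b}$, $\zeta^b=1$, each of which projects isomorphically to the $u$-disc, and the normalization separates them. So the normalization is \'etale over $Y$, of degree $\deg q$. Each component surjects onto $Y$, hence onto $Z$, so its map to $Z'$ is not constant.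
\end{proof}

Let $C_\omega$ be the elliptic curve $y^2=s^3-1$, which is $\mathbb C/\mathbb Z[e^{2\pi i/3}]$. It enters because the $3$-torsion of \emph{every} elliptic curve produces it.

\begin{lemma}\label{lem:threetorsion}
Let $C$ be an elliptic curve with origin $o$, let $x:C\to C/\{\pm1\}=\mathbb P^1$ be the quotient map, and let $B=x(C[3]\setminus\{o\})$. Then $B$ consists of four points, none of them a branch point of $x$, and the double cover $C_B\to\mathbb P^1$ branched exactly at $B$ is isomorphic to $C_\omega$.
\end{lemma}

\begin{proof}
The eight points of order $3$ form four pairs $\pm P$, and $x$ ramifies only at the points of $C[2]$. This gives the first two claims. Write $C$ as $y^2=\Phi(x)$ with $\Phi$ a monic cubic. The points of order $3$ are the affine flexes. Differentiating $y^2=\Phi$ twice shows that $y''=0$ if and only if $2\Phi\Phi''-\Phi'^2=0$, so $B$ is the zero set of this quartic. Translate $x$ so that one flex has $x=0$, with tangent line $y=\ell(x)=\alpha x+\beta$. Then $\beta\ne0$, since the flex is not of order $2$, and $\Phi=x^3+\ell^2$, since the line meets $C$ triply at $x=0$. We compute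
\[
2\Phi\Phi''-\Phi'^2=2(x^3+\ell^2)(6x+2\alpha^2)-(3x^2+2\alpha\ell)^2=x\,(3x^3+4\alpha^2x^2+12\alpha\beta x+12\beta^2).
\]
In the coordinate $w=1/x$ the root $x=0$ becomes $\infty$, and the other three roots satisfy
\[
0=12\beta^2w^3+12\alpha\beta w^2+4\alpha^2w+3=12\beta^2\Bigl(w+\frac{\alpha}{3\beta}\Bigr)^3+3-\frac{4\alpha^3}{9\beta}.
\]
The three roots are distinct, so the constant term is nonzero. After a translation and a rescaling, $B=\{\infty\}\cup\{s:s^3=1\}$.
\end{proof}

The next lemma is a construction of Bogomolov--Tschinkel type. The plan is to arrange a map to $\mathbb P^1$ with index $2$ at every point over such a set $B$, for then Lemma~\ref{lem:abh} lifts it to $C_B$ on an \'etale cover. A genus two curve has six Weierstrass points. Four of them serve to reach an elliptic curve $C$. A fifth supplies ramification over one point of $C$, and multiplication by $3$ spreads that ramification over all of $C[3]$. Figure~\ref{fig:tower} shows the tower.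

\begin{figure}[h]
\centering
\begin{tikzpicture}[xscale=2.4,yscale=1.25]
\node (Y3) at (0,3) {$Y_3$}; \node (Y2) at (0,2) {$Y_2$};
\node (Y1) at (0,1) {$Y_1$}; \node (X) at (0,0) {$X$};
\node (C2) at (1,2) {$C$}; \node (C1) at (1,1) {$C$}; \node (P0) at (1,0) {$\mathbb P^1$};
\node (CB) at (2,3) {$C_B\cong C_\omega$}; \node (P2) at (2,2) {$\mathbb P^1$};
\draw[->] (Y3)--node[left]{$\le 2$}(Y2); \draw[->] (Y2)--node[left]{$\le 9$}(Y1);
\draw[->] (Y1)--node[left]{$\le 2$}(X);
\draw[->] (Y3)--(CB); \draw[->] (Y2)--node[above]{$f_2$}(C2); \draw[->] (C2)--node[above]{$x$}(P2);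
\draw[->] (Y1)--node[above]{$f_1$}(C1); \draw[->] (X)--(P0);
\draw[->] (C2)--node[right]{$[3]$}(C1); \draw[->] (C1)--(P0); \draw[->] (CB)--(P2);
\end{tikzpicture}
\caption{A tower over a genus two curve $X$. Each $Y_i$ is a component of the normalized fiber product of the rectangle whose upper left corner it occupies. The maps in the left column are \'etale, with the degree bounds shown, and the top curve $Y_3$ maps onto the fixed elliptic curve $C_\omega$.}\label{fig:tower}
\end{figure}

\begin{lemma}\label{lem:BT}
Every curve $X$ of genus two has a connected \'etale cover $Y\to X$ of degree at most $36$ with a nonconstant map $Y\to C_\omega$.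
\end{lemma}

\begin{proof}
Let $X\to\mathbb P^1$ be the hyperelliptic map, branched at $a_1,\dots,a_6$, and let $C\to\mathbb P^1$ be the double cover branched at $a_1,\dots,a_4$.

\emph{Step 1.} Over $a_1,\dots,a_4$ both maps have index $2$, and elsewhere $C\to\mathbb P^1$ is unramified. By Lemma~\ref{lem:abh}, a component $Y_1$ of the normalized $X\times_{\mathbb P^1}C$ is \'etale over $X$ of degree at most $2$; let $f_1:Y_1\to C$ be the other projection. Choose $o\in C$ over $a_5$. The map $Y_1\to X\to\mathbb P^1$ has index $2$ at every point over $a_5$, and $C\to\mathbb P^1$ is unramified at $o$. Indices multiply, so $f_1$ has index $2$ at every point over $o$. Make $C$ an elliptic curve with origin $o$.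

\emph{Step 2.} Let $Y_2$ be a component of the fiber product of $f_1$ with multiplication by three, $[3]:C\to C$. It is \'etale over $Y_1$ of degree at most $9$. Let $f_2:Y_2\to C$ be the second projection. The composite $[3]\circ f_2$ equals $Y_2\to Y_1\to C$, which has index $2$ at every point over $o$. As $[3]$ is \'etale, $f_2$ has index $2$ at every point over $C[3]$.

\emph{Step 3.} Let $x$, $B$ and $C_B$ be as in Lemma~\ref{lem:threetorsion}. Since $x^{-1}(B)=C[3]\setminus\{o\}$ and $x$ is unramified there, $x\circ f_2$ has index $2$ at every point over $B$. By Lemma~\ref{lem:abh}, a component $Y_3$ of the normalized $Y_2\times_{\mathbb P^1}C_B$ is \'etale over $Y_2$ of degree at most $2$ and maps nonconstantly to $C_B\cong C_\omega$. The degree of $Y=Y_3$ over $X$ is at most $2\cdot9\cdot2=36$.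
\end{proof}

\subsection{One class for all curves}
Lemma~\ref{lem:BT} treats one curve at a time, and the choices may depend on the curve. The topological types of the choices are countable, however, and each type works on a closed analytic set.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\omega_0$ be a nonzero holomorphic $1$-form on $C_\omega$. Consider the pairs $(H,\iota)$ in which $H\subset\pi$ has index at most $36$ and $\iota:H^1(C_\omega,\mathbb Z)\to\operatorname{Hom}(H,\mathbb Z)$ is a homomorphism with $c_\iota:=\iota_{\mathbb C}[\omega_0]\ne0$. The finitely generated group $\pi$ has finitely many such subgroups, each finitely generated, so there are countably many pairs. Let $Y_{H,t}\to X_t$ be the cover given by $H$, and put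
\[
Z_{H,\iota}=\{t\in\mathcal T_2:\ c_\iota\in H^{1,0}(Y_{H,t})\}.
\]
This is the zero locus of the image of the constant section $c_\iota$ in the quotient of $H^1(H,\mathbb C)\times\mathcal T_2$ by the Hodge bundle. So $Z_{H,\iota}$ is a closed analytic subset.

Given $t$, Lemma~\ref{lem:BT} provides a cover $Y\cong Y_{H,t}$ and a nonconstant map $F:Y\to C_\omega$. For $\iota=F^*$ the class $c_\iota=[F^*\omega_0]$ is nonzero and of type $(1,0)$, so $t\in Z_{H,\iota}$. The countably many closed sets $Z_{H,\iota}$ thus cover $\mathcal T_2$. By the Baire category theorem one of them has an interior point, and by the identity theorem it equals the connected manifold $\mathcal T_2$. Apply Proposition~\ref{prop:induce} to this $H$, with $d=[\pi:H]$ and $c=c_\iota$.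
\end{proof}

\section{Variation of the energy}\label{sec:var}

To differentiate $\mathcal E$ we avoid differentiating the harmonic metric equation in $t$. Instead we view the metrics $h_t$ as one metric on the flat bundle over the total space and use the identities that flatness imposes there. If $\rho=\bigoplus_i\rho_i$ with $\rho_i:\pi\to\mathrm{GL}(r_i,\mathbb C)$ irreducible, then $(E_t,\theta_t)=\bigoplus_i(E_{i,t},\theta_{i,t})$ and $\mathcal E=\sum_i\mathcal E_i$. The summands need not have determinant one, so in this section $\rho$ takes values in a general linear group. Let $(\mathbf E,D)$ be the flat bundle on $\mathcal X$ with monodromy $\rho$.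

\subsection{Smooth dependence on the parameter}
The following is standard \cite{EL}; we recall the argument, since it is where irreducibility is used.

\begin{lemma}\label{lem:smooth}
There is a smooth Hermitian metric $h$ on $\mathbf E$ whose restriction to each $X_t$ is harmonic.
\end{lemma}

\begin{proof}
We may assume that $\rho$ is irreducible and take orthogonal sums. Fix a smooth family of conformal metrics on the fibers. For a metric $k$ let $D'_k=\nabla-\Psi$ be the connection dual to $D$, so that $\Psi=\frac12(D-D'_k)$. For $h=k(e^s\cdot,\cdot)$ with $s$ self-adjoint, $D'_h=e^{-s}D'_ke^s$.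

On the line bundle $\det\mathbf E$ take any smooth metric $k$. Its $\Psi$ is a real closed $1$-form $\psi$, and $ke^u$ has $\Psi=\psi-\frac12du$. So $ke^u$ is fiberwise harmonic for $u_t=2G_td^*(\psi|_{X_t})$, where $G_t$ is the Green operator of $X_t$, and $u$ is smooth. Fix this metric on $\det\mathbf E$. On each fiber there is exactly one harmonic metric $h_t$ on $\mathbf E|_{X_t}$ inducing it, so it suffices to prove smoothness near a given $t_0$.

Extend $h_{t_0}$ to a smooth family $k_t$ with the prescribed determinant and look for $h_t=k_t(e^s\cdot,\cdot)$ with $s$ self-adjoint and trace-free. In an orthonormal frame of the fiber the equation is $\sum_j\nabla_j\Psi_j=0$. As $[\Psi_j,\Psi_j]=0$, it can be written as $\sum_jD_j\Psi_j=0$, in which only $\Psi$ depends on the metric. Its trace holds by the choice of determinant. To first order $\Psi$ changes by $-\frac12(\nabla s-[\Psi,s])$, so the linearization at $(t_0,s=0)$ is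
\[
-\tfrac12\sum_j(\nabla_j+\operatorname{ad}\Psi_j)(\nabla_js-[\Psi_j,s])=\tfrac12\Bigl(\nabla^*\nabla s+\sum_j[\Psi_j,[\Psi_j,s]]\Bigr);
\]
the cross terms cancel and $\sum_j\nabla_j\Psi_j=0$. This operator is elliptic and self-adjoint. Pairing with $s$ gives $\frac12(\|\nabla s\|^2+\|[\Psi,s]\|^2)$, so an element of the kernel satisfies $Ds=0$. By Schur's lemma $s$ is a scalar, hence $0$. The implicit function theorem in H\"older spaces of every order gives a solution that is smooth in all variables.
\end{proof}

In particular $\mathcal E$ is smooth, and $t\mapsto\operatorname{tr}\theta_t^2$ is a smooth section of $f_*K^2_{\mathcal X/\mathcal T_g}$.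

\subsection{Identities on the total space}
On $\mathcal X$ write $D=\nabla+\Psi$ and $\Psi=\Theta+\Theta^*$ as in Section~\ref{sub:nah}, and write $\partial,\bar\partial$ for $\nabla^{1,0},\nabla^{0,1}$. In $D^2=\nabla^2+\nabla\Psi+\Psi\wedge\Psi=0$ the middle term is self-adjoint and the others are skew. So $\nabla\Psi=0$ and $\nabla^2=-\Psi\wedge\Psi$. By type,
\begin{gather}
\partial\Theta=0,\qquad\bar\partial\Theta^*=0,\qquad\bar\partial\Theta+\partial\Theta^*=0,\label{eq:first}\\
\bar\partial^2=-\Theta^*\wedge\Theta^*,\qquad\partial\bar\partial+\bar\partial\partial=-(\Theta\wedge\Theta^*+\Theta^*\wedge\Theta).\label{eq:curv}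
\end{gather}
These identities restrict to the family $\mathcal X_\Delta$ over an embedded holomorphic disc $\Delta\subset\mathcal T_g$ with coordinate $t$. In local holomorphic coordinates $(z,t)$ write $\Theta=\Theta_zdz+\Theta_tdt$, so that $\theta_t=\Theta_zdz|_{X_t}$, and put
\[
\phi=\nabla_{\bar z}\Theta_t,\qquad\sigma=[\Theta_z,\Theta_t].
\]
Fiberwise harmonicity says $\nabla_{\bar z}\Theta_z=0$. The coefficient of $dz\wedge d\bar t$ in the third identity of \eqref{eq:first} gives
\begin{equation}\label{eq:swap}
\nabla_{\bar t}\Theta_z=\nabla_z(\Theta_t^*)=\phi^*.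
\end{equation}
Therefore
\begin{equation}\label{eq:beta}
\beta:=\bar\partial\Theta=-\phi\,dt\wedge d\bar z-\phi^*\,dz\wedge d\bar t-\nabla_{\bar t}\Theta_t\,dt\wedge d\bar t .
\end{equation}
The two tensors have a direct meaning. By \eqref{eq:curv}, $\sigma$ is the obstruction to $\bar\partial$ being a holomorphic structure on $\mathbf E|_{\mathcal X_\Delta}$. By \eqref{eq:swap}, $\phi$ is the obstruction to the Higgs field being holomorphic in $t$.

\begin{proposition}\label{prop:var}
Let $v=\partial_t+a\partial_z$ be a smooth lift of $\partial_t$ to $\mathcal X_\Delta$, let $\mu=a_{\bar z}\,d\bar z\otimes\partial_z$ on $X_t$, and let $\xi=\Theta(v)|_{X_t}=\Theta_t+a\Theta_z$. Then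
\begin{align}
\frac{\partial^2\mathcal E}{\partial t\,\partial\bar t}&=2\int_{X_t}\bigl(|\sigma|^2+|\phi|^2\bigr)\,i\,dz\wedge d\bar z,\label{eq:levi}\\
\frac{\partial\mathcal E}{\partial t}&=i\int_{X_t}\mu\cdot\operatorname{tr}(\theta_t^2),\label{eq:grad}\\
\bar\partial\xi&=\phi\,d\bar z+\mu\theta_t,\qquad[\xi,\theta_t]=-\sigma\,dz\quad\text{on }X_t.\label{eq:xi}
\end{align}
\end{proposition}

\begin{proof}
Formula \eqref{eq:xi} follows from the definition of $\xi$ and from $\nabla_{\bar z}\Theta_z=0$. Let $\alpha=\operatorname{tr}(\Theta\wedge\Theta^*)$. Then $\mathcal E$ is the fiber integral of $i\alpha$, and fiber integration commutes with $\partial$ and $\bar\partial$. By \eqref{eq:first},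
\[
\bar\partial\alpha=\operatorname{tr}(\beta\wedge\Theta^*),\qquad\partial\bar\partial\alpha=\operatorname{tr}(\partial\beta\wedge\Theta^*)-\operatorname{tr}(\beta\wedge\beta).
\]

\emph{Levi form.} We drop the wedge signs. Since $\partial\Theta=0$, \eqref{eq:curv} gives
\[
\partial\beta=(\partial\bar\partial+\bar\partial\partial)\Theta=-(\Theta\Theta^*+\Theta^*\Theta)\Theta+\Theta(\Theta\Theta^*+\Theta^*\Theta)=\Theta\Theta\Theta^*-\Theta^*\Theta\Theta .
\]
Moving a $1$-form past a $3$-form under the trace costs a sign, so $\operatorname{tr}(\partial\beta\,\Theta^*)=2\operatorname{tr}(\Theta\Theta\Theta^*\Theta^*)$. Now $\Theta\Theta=\sigma\,dz\,dt$ and $\Theta^*\Theta^*=[\Theta_z^*,\Theta_t^*]\,d\bar z\,d\bar t=-\sigma^*d\bar z\,d\bar t$, so this term is $-2|\sigma|^2dz\,dt\,d\bar z\,d\bar t$. In $\beta\beta$ only the products of the first two terms of \eqref{eq:beta} survive, and $\operatorname{tr}(\beta\beta)=2|\phi|^2dt\,d\bar z\,dz\,d\bar t$. Since $dt\,d\bar z\,dz\,d\bar t=dz\,dt\,d\bar z\,d\bar t=-dz\,d\bar z\,dt\,d\bar t$,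
\[
i\partial\bar\partial(i\alpha)=2\bigl(|\sigma|^2+|\phi|^2\bigr)(i\,dz\wedge d\bar z)\wedge(i\,dt\wedge d\bar t).
\]
Integration over the fiber gives \eqref{eq:levi}.

\emph{First variation.} Only terms that contain $dz\wedge d\bar z$ contribute to the fiber integral of $\operatorname{tr}(\beta\wedge\Theta^*)$. The only such term is $-\operatorname{tr}(\phi^*\Theta_z^*)\,dz\,d\bar t\,d\bar z=\operatorname{tr}(\phi^*\Theta_z^*)\,dz\,d\bar z\,d\bar t$. Hence $\partial_{\bar t}\mathcal E=\int\operatorname{tr}(\phi^*\Theta_z^*)\,i\,dz\wedge d\bar z$ and, by conjugation, $\partial_t\mathcal E=\int\operatorname{tr}(\phi\,\Theta_z)\,i\,dz\wedge d\bar z$. The component $\Theta_t$ depends on the chart, so one cannot integrate by parts directly; $\xi$ is its globally defined substitute. Stokes' theorem for the $(1,0)$-form $\operatorname{tr}(\xi\theta_t)$ and \eqref{eq:xi} give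
\[
0=\int\operatorname{tr}(\phi\,\Theta_z)\,d\bar z\wedge dz+\int\mu\cdot\operatorname{tr}(\theta_t^2).
\]
Multiplying by $i$ yields \eqref{eq:grad}.
\end{proof}

\begin{example}
The proof does not use $g\ge2$, and the formulas can be checked by hand on the tori $\mathbb C/(\mathbb Z+t\mathbb Z)$, $\operatorname{Im}t>0$. Let $r$ be the real class with periods $r_1,r_2$ over $1,t$, as in Section~\ref{sec:rankone}. Then $\theta_t=u\,dz$ with $u+\bar u=r_1$ and $ut+\bar u\bar t=r_2$. Thus $u=(r_2-r_1\bar t)/(t-\bar t)$, and $\partial_{\bar t}u=-\bar u/(t-\bar t)$ vanishes only if $r=0$. The energy is $\mathcal E=2|u|^2\operatorname{Im}t=i(r_2-r_1t)(r_2-r_1\bar t)/(t-\bar t)$, and differentiation gives $\partial_t\mathcal E=-iu^2$ and $\partial_t\partial_{\bar t}\mathcal E=|u|^2/\operatorname{Im}t$. The lift with $a=(z-\bar z)/(t-\bar t)$ descends to the family, and $a_{\bar z}=-1/(t-\bar t)$. As $\int d\bar z\wedge dz=t-\bar t$, the right side of \eqref{eq:grad} is $-iu^2$. Here $\xi=0$, because $\Psi$ can be taken to be the pullback of a constant form along the projection whose fibers are tangent to $v$ and $\bar v$. So $\phi=-a_{\bar z}u$,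 and the right side of \eqref{eq:levi} is $2\cdot|u|^2/(2\operatorname{Im}t)^2\cdot2\operatorname{Im}t=|u|^2/\operatorname{Im}t$.
\end{example}

By \eqref{eq:levi}, $\mathcal E$ is plurisubharmonic. By \eqref{eq:grad}, $\partial\mathcal E$ corresponds to $i\operatorname{tr}(\theta_t^2)$ under the isomorphism of Lemma~\ref{lem:cotangent}. The following pointwise consequence is used in both remaining proofs.

\begin{corollary}\label{cor:point}
Let $t_0\in\mathcal T_g$. Then $\bar\partial(t\mapsto\operatorname{tr}\theta_t^2)=0$ at $t_0$ if and only if $\partial\bar\partial\mathcal E=0$ at $t_0$. In that case the statement in Theorem~\ref{thm:B}(f) holds at $t=t_0$.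
\end{corollary}

\begin{proof}
The first claim holds because the isomorphism of Lemma~\ref{lem:cotangent} is holomorphic and so commutes with $\bar\partial$. Given $\kappa\ne0$, choose a disc through $t_0$ whose tangent vector $\partial_t$ has class $\kappa$. By \eqref{eq:levi}, $\sigma=\phi=0$ on $X_{t_0}$, and \eqref{eq:xi} gives $\bar\partial\xi=\mu\theta_{t_0}$ and $[\xi,\theta_{t_0}]=0$. For $\kappa=0$ take $\mu=0$ and $\xi=0$.
\end{proof}

\section{Holomorphy and constant energy}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We prove (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(f)$\Rightarrow$(e)$\Rightarrow$(d)$\Rightarrow$(c)$\Rightarrow$(a).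

(a)$\Rightarrow$(b) is (S1): for a trace-free field, $\operatorname{tr}\theta^2$ is $-2$ times the second coefficient of the characteristic polynomial. (b)$\Rightarrow$(c)$\Rightarrow$(f) is Corollary~\ref{cor:point}. For (f)$\Rightarrow$(e), note that $\int\mu\cdot\operatorname{tr}\theta_t^2=\int d\operatorname{tr}(\xi\theta_t)=0$ for every class $[\mu]$, and apply Serre duality. For (e)$\Rightarrow$(d), \eqref{eq:grad} gives $\partial\mathcal E=0$; as $\mathcal E$ is real, $d\mathcal E=0$, and $\mathcal T_g$ is connected. A constant is pluriharmonic, so (d)$\Rightarrow$(c).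

(c)$\Rightarrow$(a). We show that $(\mathbf E,\bar\partial)$ and the relative Higgs field form a holomorphic family over $\mathcal T_g$; then (S2) applies. The energies $\mathcal E_i$ of the irreducible summands are plurisubharmonic with pluriharmonic sum, so each is pluriharmonic, and we may work with one summand. Use local holomorphic coordinates $(z,t_1,\dots,t_N)$ on $\mathcal X$, write $\Theta=\Theta_zdz+\sum_j\Theta_jdt_j$, and abbreviate $\nabla_{\bar t_j}$ to $\nabla_{\bar j}$. Formulas \eqref{eq:levi} and \eqref{eq:swap} on the coordinate discs give $[\Theta_z,\Theta_j]=0$ and $\nabla_{\bar j}\Theta_z=0$ everywhere. By \eqref{eq:curv}, $[\nabla_{\bar z},\nabla_{\bar j}]=-[\Theta_z^*,\Theta_j^*]=0$.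

The remaining components $F_{jk}=[\nabla_{\bar j},\nabla_{\bar k}]=-[\Theta_j^*,\Theta_k^*]$ of $\bar\partial^2$ are invisible on a disc and need a separate argument. A change of the coordinate $z$ alters $\partial_{\bar t_j}$ by a multiple of $\partial_{\bar z}$, and the components of $\bar\partial^2$ that involve $\partial_{\bar z}$ vanish. So $F_{jk}|_{X_t}$ is a global section of $\operatorname{End}E_t$. The Jacobi identity for $\nabla_{\bar z},\nabla_{\bar j},\nabla_{\bar k}$ gives $\nabla_{\bar z}F_{jk}=0$, and $[F_{jk},\Theta_z]=\nabla_{\bar j}\nabla_{\bar k}\Theta_z-\nabla_{\bar k}\nabla_{\bar j}\Theta_z=0$. Hence $F_{jk}|_{X_t}$ is an endomorphism of a stable Higgs bundle, so a scalar. Being a commutator, it has trace zero, and $F_{jk}=0$. Thus $\bar\partial^2=0$, and $\bar\partial$ is a holomorphic structure on $\mathbf E$. The relative field $\Theta_zdz$ is annihilated by $\nabla_{\bar z}$ and by all $\nabla_{\bar j}$, so it is holomorphic.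

(g) Let $\gamma$ be a simple closed curve and $w$ an eigenvalue of $\rho(\gamma)$; we may assume that $\gamma$ is not null-homotopic. The idea is that a long annulus around $\gamma$ carries much energy unless $|w|=1$. If $e$ is a $D$-parallel section along a path, then $\nabla e=-\Psi e$, so $d|e|^2=-2h(\Psi e,e)$ and $|d\log|e||\le|\Psi|$ along the path. Let $\{x+iy:x\in\mathbb R/\mathbb Z,\ 0<y<L\}$ be an annulus conformally embedded in $X_t$ with core curve homotopic to $\gamma$. Transport an eigenvector once around the circle at height $y$. Since $\Psi(\partial_x)=\Theta_z+\Theta_z^*$, the Cauchy--Schwarz inequality gives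
\[
(\log|w|)^2\le\int_0^1|\Psi(\partial_x)|^2dx\le4\int_0^1|\Theta_z|^2dx .
\]
As $i\,dz\wedge d\bar z=2\,dx\wedge dy$, integration over $y$ gives $\mathcal E(t)\ge\frac L2(\log|w|)^2$. For every $\ell>0$ there is a $t$ for which the hyperbolic geodesic in the class of $\gamma$ has length $\ell$. The collar lemma provides an embedded collar $d\varrho^2+\ell^2\cosh^2\!\varrho\,dx^2$, $|\varrho|<W$, with $\sinh W=1/\sinh(\ell/2)$. In the coordinate $y=\int d\varrho/(\ell\cosh\varrho)$ this is an annulus as above, with $L=(2/\ell)\arctan(\sinh W)$, and $L\to\infty$ as $\ell\to0$. Since $\mathcal E$ is constant, $|w|=1$.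

(h) Fix a point $(X,m:S\to X)$ of $\mathcal T_g$ and let $\varphi$ represent a mapping class. The representation $\rho\circ\varphi_*$ at $(X,m)$ and the representation $\rho$ at $(X,m\circ\varphi^{-1})$ define the same representation of $\pi_1(X)$. By (d), all Higgs bundles $(E,\theta)$ on $X$ in the orbit therefore have the same energy $\mathcal E_0$. For $k\ge2$ and a matrix $A$ with eigenvalues $\lambda_j$ we have $|\operatorname{tr}A^k|\le(\sum_j|\lambda_j|^2)^{k/2}\le|A|^k$. Hence $\int_X|\operatorname{tr}\theta^k|^{2/k}\le\mathcal E_0$, where $|s|^{2/k}$ denotes the area form $|s_z|^{2/k}\,i\,dz\wedge d\bar z$ of $s=s_zdz^k$. The function $s\mapsto(\int_X|s|^{2/k})^{k/2}$ on the finite-dimensional space $H^0(X,K^k)$ is continuous, homogeneous of degree one and positive off $0$, so its sublevel sets are bounded. By Newton's identities the coefficients of the characteristic polynomial stay bounded along the orbit, and (S3) shows that the orbit is relatively compact.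
\end{proof}

Only (g) and (h) use that the conditions hold on all of $\mathcal T_g$, since they compare points that are far apart.

\begin{remark}
Nilpotency at one point does not imply holomorphy. Let $\rho:\pi\to\mathrm{SL}(2,\mathbb R)$ lift the holonomy of the hyperbolic metric of $X_{t_0}$. A metric on the flat bundle is an equivariant map from the universal cover to $\mathrm{SL}(2,\mathbb C)/\mathrm{SU}(2)$, and $\operatorname{tr}\theta^2$ is a multiple of the $(2,0)$-part of the pulled-back metric. At $t_0$ the developing map onto the totally geodesic plane $\mathrm{SL}(2,\mathbb R)/\mathrm{SO}(2)$ is harmonic and conformal. So $\operatorname{tr}\theta_{t_0}^2=0$, and $\theta_{t_0}$ is nilpotent. But $\rho(\gamma)$ is hyperbolic for every $\gamma\ne1$, so (g) fails.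
\end{remark}

\section{The conjecture in rank at most $g+1$}\label{sec:C}

Fix $t_0$ and write $X=X_{t_0}$, $(E,\theta)=(E_{t_0},\theta_{t_0})$. By Corollary~\ref{cor:point} we must show that (f) at $t_0$, for a non-nilpotent $\theta$, forces $n\ge g+2$. We first reduce this to a statement about covers of $X$.

\subsection{Passing to the spectral curve}
For a nonconstant map $p:\Sigma\to X$ of compact Riemann surfaces, the trace $\operatorname{Tr}$ sums a function or a form over the sheets. It maps $p_*\mathcal O_\Sigma$ to $\mathcal O$ and $p_*K_\Sigma$ to $K$, hence also $p_*p^*K$ to $K$ and $p_*(p^*K\otimes K_\Sigma)$ to $K^2$.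

\begin{lemma}\label{lem:spectral}
Suppose that (f) holds at $t_0$ and that $\theta$ is not nilpotent. Then there are a compact connected Riemann surface $\Sigma$, a map $p:\Sigma\to X$ of degree $d\le n$ and a section $0\ne\lambda\in H^0(\Sigma,p^*K)$ with
\begin{equation}\label{eq:trace}
\operatorname{Tr}(\lambda\omega)=0\ \text{ in }H^0(X,K^2)\qquad\text{for all }\omega\in H^0(\Sigma,K_\Sigma).
\end{equation}
\end{lemma}

\begin{proof}
Factor the characteristic polynomial of $\theta$ into irreducibles over the function field of $X$. Choose a factor with nonzero roots, of degree $d$ and multiplicity $m$. Let $\Sigma$ be the normalization of the curve that it defines in the total space of $K$, and let $\lambda$ be the tautological section of $p^*K$. Off a finite subset of $X$ the distinct eigenvalues of $\theta$ are locally distinct holomorphic $1$-forms of constant multiplicity; let $\Sigma^\circ\subset\Sigma$ be the part over the complement. For $y\in\Sigma^\circ$ let $\Pi_y$ be the projection of $E_{p(y)}$ onto the generalized eigenspace for $\lambda(y)$, along the other generalized eigenspaces. It has rank $m$, and it is holomorphic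 in $y$, being a contour integral of the resolvent.

Let $\mu$ and $\xi$ be as in (f), and put $s(y)=\frac1m\operatorname{tr}(\xi\,\Pi_y)$. Then on $\Sigma^\circ$
\[
\bar\partial s=\tfrac1m\operatorname{tr}(\mu\theta\,\Pi)=p^*\mu\,\lambda,
\]
and the right side is a smooth $(0,1)$-form on all of $\Sigma$. The projections may blow up at the punctures, and here the condition $[\xi,\theta]=0$ is needed. It implies that $\xi$ preserves the generalized eigenspaces, so $s(y)$ is an average of eigenvalues of $\xi$, and $|s|\le\sup_X|\xi|$. Near a puncture subtract a smooth solution $s_0$ of $\bar\partial s_0=p^*\mu\,\lambda$. The difference is holomorphic and bounded, so it extends. Thus $s$ is smooth on $\Sigma$, and for $\omega\in H^0(\Sigma,K_\Sigma)$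
\[
0=\int_\Sigma d(s\omega)=\int_\Sigma p^*\mu\,\lambda\wedge\omega=\int_X\mu\cdot\operatorname{Tr}(\lambda\omega).
\]
The class $[\mu]$ is arbitrary, so Serre duality gives \eqref{eq:trace}.
\end{proof}

It remains to prove a statement about curves.

\begin{proposition}\label{prop:degree}
Let $X$ have genus $g\ge2$, let $p:\Sigma\to X$ be a map of degree $d$ of compact connected Riemann surfaces, and let $0\ne\lambda\in H^0(\Sigma,p^*K)$ satisfy \eqref{eq:trace}. Then $d\ge g+2$.
\end{proposition}

\subsection{Translation to vector bundles on $X$}
Let $A=p_*\mathcal O_\Sigma=\mathcal O\oplus A'$ with $A'=\ker\operatorname{Tr}$. As $\Sigma$ is connected, $H^0(A)=\mathbb C$, so $H^0(A')=0$. Taking $\omega=p^*\nu$ with $0\ne\nu\in H^0(X,K)$ in \eqref{eq:trace} gives $\nu\operatorname{Tr}\lambda=0$. So $\lambda$ is a section of $K\otimes A'$, that is, a nonzero map $T\to A'$. In particular $d\ge2$.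

The map $\omega\mapsto(a\mapsto\operatorname{Tr}(a\omega))$ is an isomorphism $p_*K_\Sigma\cong\mathcal Hom(A,K)$. Indeed, where $p$ has the form $z=u^e$, the trace of $u^i\cdot u^jdu=u^{i+j+1}dz/(ez)$ for $0\le i,j<e$ is $dz$ if $i+j+1=e$ and $0$ otherwise, so the two bases are dual. Put
\[
F=\mathcal Hom(A',K),\qquad\operatorname{rk}F=d-1,\qquad F^*\otimes K=A',
\]
and let $\lambda^\vee:F\to\mathcal Hom(T,K)=K^2$ be composition with $\lambda$; it is nonzero. A global section of $F$, extended by zero on $\mathcal O$, corresponds to some $\omega\in H^0(\Sigma,K_\Sigma)$, and $\lambda^\vee$ sends it to $\operatorname{Tr}(\lambda\omega)$. Also $h^1(F)=h^0(A')=0$ by Serre duality. For a bundle $V$ on $X$ let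
\[
e(V)=\deg V-(2g-2)\operatorname{rk}V=-\deg(V^*\otimes K).
\]
The function $e$ is additive in exact sequences, and Riemann--Roch reads $\chi(V)=e(V)+(g-1)\operatorname{rk}V$. In summary,
\begin{equation}\label{eq:F}
H^0(F)\subset H^0(\ker\lambda^\vee),\qquad h^0(F)=e(F)+(d-1)(g-1).
\end{equation}
So $F$ has many sections, and all of them lie in a subbundle of smaller rank. To exploit this we need lower bounds on degrees.

\begin{lemma}\label{lem:deg}
Let $Z$ be a compact connected Riemann surface.
\begin{enumerate}
\item[(i)] A bundle that is generated by global sections at one point has degree $\ge0$, with equality only if it is trivial.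
\item[(ii)] A coherent subsheaf of a trivial bundle has degree $\le0$, with equality only if it is trivial.
\item[(iii)] A semistable bundle of degree $0$ and rank $r$ with $h^0\ge r$ is trivial.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Choose $r=\operatorname{rk}V$ sections that span the fiber at the point. They give an injection $\mathcal O^r\to V$ whose cokernel is torsion of length $\deg V$. (ii) If $M\subset\mathcal O^k$, then $M$ is locally free and $\mathcal O^k\to M^*$ is surjective at a general point; apply (i) to $M^*$. (iii) The image $I$ of $H^0(V)\otimes\mathcal O\to V$ has degree $\le0$ by semistability, so it is trivial by (i). Its rank is $h^0(I)=h^0(V)\ge r$. A subsheaf of full rank and equal degree is all of $V$.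
\end{proof}

Let $\varpi:Y\to\Sigma\to X$ be the Galois closure of $p$, with group $G$. The map $\varpi^*\varpi_*\mathcal O_Y\to\mathcal O_Y^{|G|}$ that sends a local function $b$ to $(\gamma^*b)_{\gamma\in G}$ is an isomorphism off the ramification, and its source is locally free, so it is injective. Since $A'\subset A\subset\varpi_*\mathcal O_Y$ and $\varpi$ is flat, $\varpi^*M$ embeds in $\mathcal O_Y^{|G|}$ for every subsheaf $M\subset A'$.

\begin{lemma}\label{lem:sub}
Let $M\subset A'$ be a subsheaf. Then $\deg M\le0$. If $\deg M=0$, there is no surjection $M\to\mathcal O$. Dually, every quotient bundle $V$ of $F$ has $e(V)\ge0$.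
\end{lemma}

\begin{proof}
We have $|G|\deg M=\deg\varpi^*M\le0$ by Lemma~\ref{lem:deg}(ii). If $\deg M=0$, then $\varpi^*M$ is trivial, so $\varpi^*M=W\otimes\mathcal O_Y$ with $W=H^0(Y,\varpi^*M)$. The group $G$ acts on $W$, and by the projection formula $W^G=H^0(X,M\otimes(\varpi_*\mathcal O_Y)^G)=H^0(X,M)\subset H^0(A')=0$. A surjection $M\to\mathcal O$ would pull back to a surjection $W\otimes\mathcal O_Y\to\mathcal O_Y$, and so give a nonzero $G$-equivariant map from $W$ to the trivial representation $H^0(Y,\mathcal O_Y)=\mathbb C$. Averaging a preimage of $1$ over $G$ would give a nonzero element of $W^G$. For the last claim apply the first to $M=V^*\otimes K\subset A'$, which has degree $-e(V)$.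
\end{proof}

\begin{example}\label{ex:two}
The case $d=2$ is now immediate. Here $F$ is a line bundle, so the nonzero map $\lambda^\vee:F\to K^2$ is injective and \eqref{eq:F} gives $h^0(F)=0$. But $h^0(F)=e(F)+g-1\ge g-1>0$. With $d\neq1$, this proves the conjecture for $\mathrm{SL}(2,\mathbb C)$. The inequality $g-1>0$ is where $g\ge2$ enters, here and below.
\end{example}

\subsection{Counting sections}
For larger $d$ the kernel of $\lambda^\vee$ is nonzero, and we need an upper bound for its sections. Recall that the slope of a bundle is $\deg/\operatorname{rk}$, and that a bundle is semistable if no subbundle has larger slope. Every bundle has a Harder--Narasimhan filtration by subbundles, with semistable quotients of strictly decreasing slopes. A semistable bundle $V$ of slope $>2g-2$ has $h^1(V)=\dim\operatorname{Hom}(V,K)=0$, so $h^0(V)=\chi(V)$. Below that slope $h^0$ can exceed $\chi$, and the excess is bounded by Clifford's theorem for semistable bundles \cite[Theorem 2.1]{BGN}: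
\begin{equation}\label{eq:clifford}
h^0(V)\le\operatorname{rk}V+\tfrac12\deg V\qquad\text{if $V$ is semistable of slope in }[0,2g-2].
\end{equation}
At slope $2g-2$ this allows an excess of one section per unit of rank. By \eqref{eq:F}, each unit of rank in which $F$ has no sections leaves a deficit of at least $g-1$ sections. Balancing the two is the proof.

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
Let $N\subset F$ be the saturation of the subsheaf generated by $H^0(F)$, that is, the smallest subbundle containing it. Then $H^0(N)=H^0(F)$. As $K^2$ is torsion-free, $N\subset\ker\lambda^\vee$, so $Q=F/N$ is a bundle of rank $q\ge1$. Let $N_1\subset N$ be the step of the Harder--Narasimhan filtration that collects the slopes $>2g-2$, let $N_2=N/N_1$, and let $r_i=\operatorname{rk}N_i$; thus $d-1=r_1+r_2+q$. The last semistable quotient of $N$ is generated by sections at a general point, so it has degree $\ge0$ by Lemma~\ref{lem:deg}(i). Hence all slopes of $N_2$ lie in $[0,2g-2]$.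

\emph{The inequality.} We have $h^1(N_1)=0$, so $h^0(N_1)=e(N_1)+r_1(g-1)$. Summing \eqref{eq:clifford} over the semistable quotients of $N_2$ gives $h^0(N_2)\le r_2+\frac12e(N_2)+r_2(g-1)$. On the other hand, \eqref{eq:F} gives
\begin{equation}\label{eq:lower}
h^0(N_2)\ge h^0(F)-h^0(N_1)=e(N_2)+e(Q)+(r_2+q)(g-1).
\end{equation}
Comparing the two bounds,
\begin{equation}\label{eq:key}
\tfrac12\bigl(e(N_2)+e(Q)\bigr)+\tfrac12e(Q)+q(g-1)\le r_2 .
\end{equation}
Both $Q$ and $F/N_1$ are quotient bundles of $F$, so $e(Q)\ge0$ and $e(N_2)+e(Q)=e(F/N_1)\ge0$ by Lemma~\ref{lem:sub}. Therefore $r_2\ge q(g-1)\ge1$. This alone gives $d-1\ge qg\geq g$; to gain one more we exclude equality.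

\emph{Equality is impossible.} Suppose $r_2=q(g-1)$. Then \eqref{eq:key} forces $e(Q)=e(N_2)=0$. The slope of $N_2$ is $2g-2$ and all its Harder--Narasimhan slopes are at most $2g-2$, so $N_2$ is semistable. By \eqref{eq:lower}, $h^0(N_2)\ge r_2(g-1)+r_2=\chi(N_2)+r_2$, so $h^0(N_2^*\otimes K)=h^1(N_2)\ge r_2$. By Lemma~\ref{lem:deg}(iii), $N_2^*\otimes K\cong\mathcal O^{r_2}$. The bundle $N_2$ is not a quotient of $F$, but it is a subbundle of the quotient $F/N_1$. Dualizing $0\to N_2\to F/N_1\to Q\to0$ shows that $M=(F/N_1)^*\otimes K\subset A'$ surjects onto $N_2^*\otimes K$, hence onto $\mathcal O$. Also $\deg M=-e(F/N_1)=0$. This contradicts Lemma~\ref{lem:sub}.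

Thus $r_2\ge q(g-1)+1$, and $d-1\ge r_2+q\ge qg+1\ge g+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\theta_{t_0}$ be non-nilpotent and suppose that $\bar\partial(\operatorname{tr}\theta_t^2)=0$ at $t_0$. Corollary~\ref{cor:point}, Lemma~\ref{lem:spectral} and Proposition~\ref{prop:degree} give $n\ge d\ge g+2$, contrary to the hypothesis. If the section were holomorphic near $t_0$, then $\operatorname{tr}\theta_t^2$ would be holomorphic there by (S1), which we have just excluded. Hence a section that is holomorphic over $\mathcal T_g$ is nilpotent at every $t$. Conversely, if $\theta_t$ is nilpotent for all $t$, then $\operatorname{tr}\theta_t^2\equiv0$, and the section is holomorphic by the implication (e)$\Rightarrow$(a) of Theorem~\ref{thm:B}.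
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGN} Brambila-Paz, Grzegorczyk and Newstead, \emph{Geography of Brill--Noether loci for small slopes}.

\bibitem{EL} Eells and Lemaire, \emph{Deformations of metrics and associated harmonic maps}, 1981.

\bibitem{HSZ} Tianzhi Hu, Ruiran Sun and Kang Zuo, \emph{Non-Abelian Kodaira-Spencer Map and non-existence of holomorphic isomonodromic deformation of Higgs bundles over Teichm\"uller spaces}, arXiv:2512.15478 (2025).

\bibitem{Simpson} Simpson, \emph{Moduli of representations of the fundamental group of a smooth projective variety I, II}.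

\end{thebibliography}
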